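
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}


\title{Simple minimal non-solvable Lie algebras are two-generated}

\begin{abstract}
A Lie algebra is minimal non-solvable if it is not solvable but all its proper subalgebras are. We prove that every finite-dimensional simple minimal non-solvable Lie algebra, over an arbitrary field, is generated by two elements; this confirms a conjecture stated by Bowman, Towers and Varea. Consequently, over every field, a finite-dimensional Lie algebra is solvable if and only if all its two-generated subalgebras are solvable. The proof studies a maximal subalgebra $M$ through its action on an irreducible submodule of $L/M$. Its main tools are Fitting decompositions and a lemma on bilinear maps defined on pairs of modules, valid over fields whose finite-dimensional division algebras are commutative.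
\end{abstract}

\section{Introduction}

All Lie algebras and modules in this paper are finite-dimensional over a field $F$; only enveloping algebras may be infinite-dimensional. The field is arbitrary, and no assumption is made on its characteristic. We write $\langle x,y\rangle$ for the subalgebra generated by $x$ and $y$. A Lie algebra $L$ is \emph{two-generated} if $L=\langle x,y\rangle$ for some $x,y\in L$. It is \emph{simple} if it is non-abelian and its only ideals are $0$ and $L$. It is \emph{minimal non-solvable} if it is not solvable but every proper subalgebra of it is solvable.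

Can one recognize solvability by looking at pairs of elements? If $L$ is not solvable, a non-solvable subalgebra $S\subseteq L$ of least dimension is minimal non-solvable. A pair $x,y\in S$ for which $\langle x,y\rangle$ is non-solvable must generate $S$. So ``a Lie algebra is solvable as soon as its two-generated subalgebras are'' says exactly that minimal non-solvable algebras are two-generated. Passing to $S/\operatorname{Rad}S$ reduces this to simple algebras (Lemma~\ref{lem:rad}). The resulting statement,
\begin{quote}
\emph{every simple minimal non-solvable Lie algebra is two-generated,}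
\end{quote}
is a conjecture stated by Bowman, Towers and Varea \cite{BTV}.

The simplest examples suggest a positive answer. A simple Lie algebra of dimension $3$ is minimal non-solvable, because algebras of dimension at most $2$ are solvable. In characteristic different from $2$ the algebra $\mathfrak{sl}_2$ is generated by $e$ and $f$; over any field the cross product algebra $[e_1,e_2]=e_3$, $[e_2,e_3]=e_1$, $[e_3,e_1]=e_2$ is generated by $e_1$ and $e_2$. Two results quoted in \cite{BTV} point the same way. By a theorem of Gein, a simple Lie algebra whose proper subalgebras are all nilpotent is two-generated. By a theorem of Grunewald et al., over an infinite field of characteristic greater than $5$ a Lie algebra is solvable if and only if its two-generated subalgebras are, so the conjecture holds over such fields. On the other hand, over a finite field there is no generic pair to choose, and one cannot choose one generator carelessly: part (d) of Theorem~\ref{thm:cons} shows that a nonzero element may lie in no generating pair. The answer is nevertheless positive without exception.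

\begin{theorem}\label{thm:main}
Let $F$ be any field. Every finite-dimensional simple minimal non-solvable Lie algebra over $F$ is two-generated.
\end{theorem}

\begin{theorem}\label{thm:cons}
Let $F$ be any field and $L$ a finite-dimensional Lie algebra over $F$.
\begin{enumerate}
\item[(a)] If $L$ is minimal non-solvable (not necessarily simple), then $L$ is two-generated.
\item[(b)] $L$ is solvable if and only if every two-generated subalgebra of $L$ is solvable.
\item[(c)] If $F$ is infinite and $L$ is not solvable, the pairs $(x,y)$ with $\langle x,y\rangle$ non-solvable form a nonempty (hence dense) Zariski-open subset of $L\times L$. If moreover $L$ is minimal non-solvable, these are exactly the generating pairs.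
\item[(d)] ``Two'' cannot be replaced by ``one''. Nor can one prescribe one nonzero member of a generating pair: over every field of characteristic $2$ there are a simple minimal non-solvable $L$ and an element $0\neq h\in L$ lying in no generating pair.
\end{enumerate}
\end{theorem}

In a minimal non-solvable algebra $L$ it is enough to find a non-solvable subalgebra $Q$ with two generators, for then $Q=L$. So we never have to compute what two elements generate; we only have to keep the derived series of $Q$ from reaching $0$. Section~\ref{sec:models} shows in two model computations how this is done. Section~\ref{sec:prelim} recalls Fitting decompositions. Section~\ref{sec:reductions} reduces to fields over which all finite-dimensional division algebras are commutative, and to algebras with a maximal subalgebra $M$ that is not nilpotent. Sections~\ref{sec:nonsing} and~\ref{sec:twist} contain the two tools: invertible elements and commutators in solvable linear Lie algebras, and a twisting lemma for bilinear maps. They are applied to $M$ in Sections~\ref{sec:flag}--\ref{sec:caseB}, and Section~\ref{sec:cons} proves Theorem~\ref{thm:cons}.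

\section{Two model computations}\label{sec:models}

\subsection{Regeneration}\label{sub:sl2}

Let $\operatorname{char}F\ne2$ and $L=\mathfrak{sl}_2$, with $[h,e]=2e$, $[h,f]=-2f$, $[e,f]=h$. Here is a proof that $Q=\langle e,f\rangle$ is not solvable which does not compute $Q$. If $e,f\in Q^{(i)}$, then $h=[e,f]\in Q^{(i+1)}$. As $Q^{(i+1)}$ is an ideal of $Q$, it also contains $e=\frac12[h,e]$ and $f=-\frac12[h,f]$. By induction no $Q^{(i)}$ vanishes.

The pattern is this. We have two vectors $x,v\in Q$, and from $[x,v]$ we manufacture an element $b$ that acts \emph{invertibly} on spaces containing $x$ and $v$. Then $b$ lies one step further down the derived series, and it carries $x$ and $v$ down with it. In general $b$ will be obtained from $[x,v]$ by bracketing with further elements of $Q$ and by Fitting projections, and the computation may hold only modulo a suitable filtration. Here the filtration comes from $M=Fh+Fe$: the vector $v=f$ is taken in $L/M$, the vector $x=e$ in the kernel $K=Fe$ of $M$ on $L/M$, and $b=h$ in $M/K$.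

\subsection{Separation and twisting}\label{sub:clock}

Let $\operatorname{char}F=p>0$. Let $M=Fn+Fk$ with $[k,n]=n$ act on the space $U$ with basis $v_i$, $i\in\mathbb Z/p$, by
\[
nv_i=v_{i+1},\qquad kv_i=iv_i .
\]
This is a representation, since $[k,n]v_i=(i+1)v_{i+1}-iv_{i+1}=nv_i$. It is irreducible: $k$ has distinct eigenvalues, so a nonzero submodule contains some $v_i$, hence all of them. The algebra $M$ is solvable and not nilpotent, and yet the commutator $[n,k]=-n$ is invertible on $U$.

Suppose that a Lie algebra $L$ has the form $L=M\oplus U$ with $M$ as a subalgebra acting on $U$ as above. For $u,u'\in U$ let $\beta(u,u')$ be the $M$-component of $[u,u']$, and suppose that the values of $\beta$ span $M$. (We do not ask which such $L$ exist; the computation uses only what is displayed.) We look for a non-solvable subalgebra $Q$ with two generators.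

\emph{Separation.} Put $Q=\langle n,k+u\rangle$ with $u\in U$ to be chosen. The map $\operatorname{ad}n$ is nilpotent on $M$ and invertible on $U$, so the projections of $L$ onto $M$ and $U$ are polynomials in $\operatorname{ad}n$. They preserve $Q$, and hence $k\in Q$ and $u\in Q$. Two generators have done the work of three, and $Q$ contains $M$ and all the vectors $wu$ with $w$ in the enveloping algebra $\mathcal U(M)$.

\emph{Twisting.} The map $\operatorname{ad}n$ sends $M$ onto $Fn$. Write $[n,\beta(u,u')]=\Omega(u,u')\,n$, where $\Omega$ is a bilinear form, nonzero because the values of $\beta$ span $M$. If we had a vector $u$ with $\Omega(u,u)\ne0$, regeneration would start. But $\beta$ is alternating, so $\Omega(u,u)=0$ always. We need a second vector, and the vectors $wu$ are available. So we look for $w\in\mathcal U(M)$ and $u\in U$ with $\Omega(wu,u)\neq0$. Choose $j$ with $\Omega(U,v_j)\ne0$ and put $y=v_j$. Both $k-j$ and $n(k-j)$ kill $y$. The image of the first is spanned by the $v_i$ with $i\neq j$, and the image of the second contains $v_j$ (because $v_j=nv_{j-1}$ and $j-1\ne j$). Together the images span $U$. So for one of these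 two elements, call it $w$, there is $x\in U$ with
\begin{equation}\label{eq:toy}
wy=0,\qquad \Omega(wx,y)\neq0 .
\end{equation}
Since $w(x+y)=wx$, we get $\Omega(w(x+y),x+y)-\Omega(wx,x)=\Omega(wx,y)\ne0$. Hence $u=x$ or $u=x+y$ satisfies $\Omega(wu,u)\ne0$.

\emph{Regeneration.} If $u,wu\in Q^{(i)}$, then $[wu,u]\in Q^{(i+1)}$. This ideal of $Q$ is stable under polynomials in $\operatorname{ad}n$, so it contains $\beta(wu,u)$ and then $b=[n,\beta(wu,u)]=\Omega(wu,u)\,n$. Since $n^p=1$ on $U$, the map $(\operatorname{ad}b)^p$ is a nonzero scalar on $U$, and so $u$ and $wu$ lie in $Q^{(i+1)}$. As $u\neq0$, $Q$ is not solvable.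

The general proof has the same three ingredients. What has to be supplied is: the element $n$ and an invertible commutator $[n,k]$ (Section~\ref{sec:nonsing}); the property \eqref{eq:toy} (Section~\ref{sec:twist}); and a treatment of the case, as in $\mathfrak{sl}_2$, where $M$ does not act faithfully (Section~\ref{sec:caseA}).

\section{Conventions and Fitting decompositions}\label{sec:prelim}

For a Lie algebra $R$ put $R^{(0)}=R$, $R^{(i+1)}=[R^{(i)},R^{(i)}]$ and $\gamma_1(R)=R$, $\gamma_{i+1}(R)=[\gamma_i(R),R]$. Then $[\gamma_i(R),\gamma_j(R)]\subseteq\gamma_{i+j}(R)$, and if $R$ is an ideal of $G$, all these terms are ideals of $G$. A nonzero nilpotent $R$ has class $c$ if $\gamma_c(R)\ne0=\gamma_{c+1}(R)$. In every characteristic a sum of solvable (nilpotent) ideals is solvable (nilpotent), so there are a largest solvable ideal $\operatorname{Rad}G$ and a largest nilpotent ideal $N(G)$. The normalizer in $L$ of a subalgebra $A$ is $N_L(A)=\{l\in L:[l,A]\subseteq A\}$; a proper subalgebra of a nilpotent Lie algebra is properly contained in its normalizer. The universal enveloping algebra of $P$ is $\mathcal U(P)$; it acts on every $P$-module,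 and on $L$ through $\operatorname{ad}$ if $P\subseteq L$. For a $G$-module $V$ and an ideal $I$ of $G$, the space $V^I=\{v:Iv=0\}$ is a submodule. Engel's theorem says that $V^I\neq0$ if $V\ne0$ and $I$ acts by nilpotent maps.

Let $a$ be a linear map on a finite-dimensional space $V$. Its Fitting decomposition is $V=V^0(a)\oplus V^1(a)$, with $a$ nilpotent on $V^0(a)$, invertible on $V^1(a)$, and $V^1(a)=\bigcap_ra^rV$. The two projections are polynomials in $a$. We use the following facts.

\begin{enumerate}
\item[(F1)] If $W\subseteq V$ is $a$-stable, then $W^i(a)=W\cap V^i(a)$ for $i=0,1$. Indeed $W=W^0(a)\oplus W^1(a)$ and $W^i(a)\subseteq V^i(a)$, so an element of $W\cap V^i(a)$ has no component in the other summand.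
\item[(F2)] If $\pi:V\to W$ is linear and surjective and $\pi a=a'\pi$, then $\pi(V^i(a))=W^i(a')$. Indeed $a'^r\pi=\pi a^r$ gives $\pi(V^i(a))\subseteq W^i(a')$, and $W=\pi(V^0(a))+\pi(V^1(a))$ forces equality.
\item[(F3)] For $a$ in a Lie algebra $L$ write $L^i(a)=L^i(\operatorname{ad}a)$. By the Leibniz rule $L^0(a)$ is a subalgebra; it contains $a$. Moreover $[L^0(a),L^1(a)]\subseteq L^1(a)$. Indeed, on $L^0(a)\otimes L^1(a)$ the map $\operatorname{ad}a\otimes1+1\otimes\operatorname{ad}a$ is the sum of a nilpotent and an invertible map that commute, hence is invertible. So the image of this space under the bracket lies in $\bigcap_r(\operatorname{ad}a)^rL=L^1(a)$.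
\item[(F4)] If $b$ is invertible on a finite-dimensional space $Z$, there is a polynomial $f\in tF[t]$ with $f(b)=1$ on $Z$. Indeed the minimal polynomial $\mu$ of $b$ has $\mu(0)\ne0$; take $f=1-\mu/\mu(0)$.
\end{enumerate}

\begin{definition}
The field $F$ is \emph{good} if every finite-dimensional (associative) division algebra over $F$ is commutative.
\end{definition}

Finite fields are good by Wedderburn's theorem. Algebraically closed fields are good because their only finite-dimensional division algebra is the field itself.

\section{Reductions}\label{sec:reductions}

\begin{lemma}\label{lem:rad}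
Let $S$ be minimal non-solvable. Then $\bar S=S/\operatorname{Rad}S$ is simple and minimal non-solvable, and if $\bar S$ is two-generated, so is $S$.
\end{lemma}

\begin{proof}
The preimage of a proper ideal of $\bar S$ is a proper ideal of $S$. It is solvable and contains $\operatorname{Rad}S$, so it equals $\operatorname{Rad}S$. Hence $\bar S$ has no proper nonzero ideal. It is not solvable, thus not abelian, and so it is simple. Its proper subalgebras are images of proper subalgebras of $S$, so they are solvable. Finally let $\bar S=\langle\bar x,\bar y\rangle$, with lifts $x,y\in S$. The algebra $\langle x,y\rangle$ maps onto the non-solvable algebra $\bar S$, so it is not solvable and equals $S$.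
\end{proof}

The next reduction changes the field. Define the derived words by $\delta_0(t_1)=t_1$ and $\delta_{i+1}=[\delta_i,\delta_i]$, with distinct variables in the two copies of $\delta_i$; so $\delta_n$ is multilinear in $2^n$ variables.

\begin{lemma}\label{lem:words}
Let $\dim L\le n$ and $x,y\in L$. Then $\langle x,y\rangle$ is solvable if and only if
\begin{equation}\label{eq:words}
\delta_n\bigl(w_1(x,y),\dots,w_{2^n}(x,y)\bigr)=0
\end{equation}
for all Lie monomials $w_1,\dots,w_{2^n}$ in two variables.
\end{lemma}

\begin{proof}
Let $A=\langle x,y\rangle$. The derived series of a solvable algebra decreases strictly until it reaches $0$, so $A$ is solvable if and only if $A^{(n)}=0$. By induction on $i$, $A^{(i)}$ is spanned by the values of $\delta_i$ on $A$. As $A$ is spanned by the elements $w(x,y)$ with $w$ a Lie monomial and $\delta_n$ is multilinear, $A^{(n)}$ is spanned by the left sides of \eqref{eq:words}.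
\end{proof}

\begin{lemma}\label{lem:good}
If Theorem~\textup{\ref{thm:main}} holds over good fields, it holds over all fields.
\end{lemma}

\begin{proof}
Finite fields are good, so let $F$ be infinite, and suppose that $L$, of dimension $n$, is simple, minimal non-solvable and not two-generated. Then every $\langle x,y\rangle$ is a proper subalgebra of $L$, hence solvable, and \eqref{eq:words} holds for all $x,y\in L$. The left side of \eqref{eq:words} is a polynomial map $L\times L\to L$. As $F$ is infinite, this map is zero as a polynomial, hence it also vanishes on $\bar L\times\bar L$, where $\bar L=L\otimes_F\overline F$ and $\overline F$ is an algebraic closure of $F$. By Lemma~\ref{lem:words}, every two-generated subalgebra of $\bar L$ is solvable. But $\bar L$ is not solvable, because $\bar L^{(i)}=L^{(i)}\otimes_F\overline F$. Let $S\subseteq\bar L$ be a non-solvable subalgebra of least dimension. It is minimal non-solvable, so $S/\operatorname{Rad}S$ is simple and minimal non-solvable by Lemma~\ref{lem:rad}. By Theorem~\ref{thm:main} over the good field $\overline F$, $S/\operatorname{Rad}S$ is two-generated, and then so is $S$, again by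 Lemma~\ref{lem:rad}. This is a contradiction, since $S$ is not solvable.
\end{proof}

The last reduction removes the algebras all of whose maximal subalgebras are nilpotent. This is Gein's theorem quoted in the introduction; we include a direct proof. The point is that distinct maximal subalgebras then meet only in $0$.

\begin{lemma}\label{lem:nilp}
If all maximal subalgebras of a simple Lie algebra $L$ are nilpotent, then $L$ is two-generated.
\end{lemma}

\begin{proof}
We first show that distinct maximal subalgebras meet in $0$. If not, choose distinct maximal subalgebras $M_1,M_2$ such that $D=M_1\cap M_2\ne0$ has the largest possible dimension. Then $D\subsetneq M_i$, and as $M_i$ is nilpotent, $D\subsetneq N_{M_i}(D)$ for $i=1,2$. Since $L$ is simple, $D$ is not an ideal of $L$, so $N_L(D)\ne L$ lies in a maximal subalgebra $M_3$. Now $M_3\cap M_i\supseteq N_{M_i}(D)\supsetneq D$, so $M_3=M_i$ by the choice of $D$, for both $i$. This contradicts $M_1\neq M_2$.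

As $\dim L>1$, a line $Fz$ is a proper subalgebra, so there is a maximal subalgebra $M\ne0$. Take $0\ne x\in M$ and $y\in L\setminus M$. If $\langle x,y\rangle\ne L$, it lies in a maximal subalgebra, which meets $M$ in a space containing $x$, hence equals $M$. This contradicts $y\notin M$.
\end{proof}

\section{Invertible elements and invertible commutators}\label{sec:nonsing}

In this section $G\ne0$ is a solvable Lie algebra, $V$ a faithful irreducible $G$-module, and $N=N(G)$. Later $G$ will be a quotient of a maximal subalgebra. Regeneration needs elements of $G$ that act invertibly on $V$. They come from the nilradical, where there is nothing between nilpotent and invertible.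

\begin{definition}
An element $n\in N$ is \emph{singular} if it acts nilpotently on $V$, and \emph{nonsingular} otherwise. For an abelian ideal $B\subseteq N$ of $G$, let $B_{\mathrm s}$ be the set of its singular elements.
\end{definition}

\begin{lemma}\label{lem:sing}
\begin{enumerate}
\item[(i)] For $n\in N$ the map $\operatorname{ad}n$ is nilpotent on $G$, and if $n$ is nonsingular, it is invertible on $V$.
\item[(ii)] Every nonzero ideal $I$ of $G$ with $I\subseteq N$ contains a nonsingular element.
\item[(iii)] If $B\subseteq N$ is an abelian ideal of $G$, then $B_{\mathrm s}$ is a subspace, and $B_{\mathrm s}\ne B$ if $B\neq0$.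
\item[(iv)] If $n,z\in N$ commute, $n$ is singular and $z$ is nonsingular, then $n+z$ is nonsingular.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) As $[n,G]\subseteq N$ and $N$ is nilpotent, $\operatorname{ad}n$ is nilpotent on $G$. In
\[
n^mgv=\sum_i\binom mi\bigl((\operatorname{ad}n)^ig\bigr)n^{m-i}v\qquad(g\in G,\ v\in V)
\]
only boundedly many $i$ contribute. So if $v\in V^0(n)$ and $m$ is large, the right side is $0$. Thus $V^0(n)$ is a submodule, hence $0$ or $V$. If it is $V$, then $n$ is singular; if it is $0$, then $n$ is invertible on $V$.

(ii) If all elements of $I$ are nilpotent on $V$, then $V^I\ne0$ by Engel. As $V^I$ is a submodule, $V^I=V$, so $I$ acts as $0$ and $I=0$ because $V$ is faithful.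

(iii) Sums of commuting nilpotent maps are nilpotent, so $B_{\mathrm s}$ is a subspace. The second claim is (ii).

(iv) By (i), $n+z$ acts on $V\ne0$ as a nilpotent map plus an invertible map commuting with it, hence invertibly.
\end{proof}

\begin{remark}\label{rem:char0}
In characteristic $0$, Lie's theorem (over $\overline F$) shows that $[G,G]$ acts on $V$ by nilpotent maps. The argument for (ii) then gives $[G,G]=0$, so that $G=N$ is abelian. In characteristic $p$ the algebra $M$ of Section~\ref{sub:clock}, with $V=U$, is a non-nilpotent example; there $N=Fn$ and, for $B=N$, $B_{\mathrm s}=0$.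
\end{remark}

In Section~\ref{sub:clock} the commutator $[n,k]$ was invertible, and $\operatorname{ad}n$ mapped all of $M$ into the abelian ideal $Fn$. We now find such elements in general (Proposition~\ref{prop:comm}). There $D$ will be the span of the values of a bilinear map. We compose this map with a linear map $\lambda$ into an abelian ideal $B$, because in $B$ ``being nonsingular'' is the linear condition of lying outside the subspace $B_{\mathrm s}$. If $D\subseteq N$ there need not be an invertible commutator at all (take $G$ abelian), so $D\not\subseteq N$ is assumed; the case $D\subseteq N$ will be treated by hand. First we need a nonzero ideal $R$ inside $N$ that does not shrink under bracketing with $D$.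

\begin{lemma}\label{lem:R}
Let $D$ be an ideal of $G$ with $D\not\subseteq N$. There is an ideal $R\ne0$ of $G$ with $R\subseteq N\cap D$ and $R=[R,D]$.
\end{lemma}

\begin{proof}
Put $I_0=N$ and $I_{j+1}=[I_j,D]$, a decreasing chain of ideals of $G$. We claim that no $I_j$ is $0$. The ideal $(D+N)/N$ of $G/N$ is nonzero and solvable; its last nonzero derived term is a nonzero abelian ideal $Y/N$ of $G/N$. From $N\subseteq Y\subseteq D+N$ we get $Y=N+Z$ with $Z=Y\cap D$. Now $\gamma_2(Z)\subseteq[Y,Y]\subseteq N=I_0$ and $Z\subseteq D$, so inductively $\gamma_{2+j}(Z)\subseteq I_j$. If some $I_j$ were $0$, $Z$ would be a nilpotent ideal of $G$, so $Z\subseteq N$ and $Y=N$, a contradiction. The chain therefore stabilizes at some $R\neq0$. Then $R\subseteq N$ and $R=[R,D]\subseteq D$.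
\end{proof}

A term in the middle of the lower central series of $R$ is abelian. Either $D$ acts on it nontrivially, or $R$ is as follows.

\begin{lemma}\label{lem:alt}
Let $D$ and $R$ be as in Lemma~\textup{\ref{lem:R}}. One of the following holds.
\begin{enumerate}
\item[$(\alpha)$] There is an abelian ideal $B$ of $G$ with $B\subseteq N\cap D$ and $[B,D]\neq0$.
\item[$(\beta)$] $\gamma_2(R)\neq0$, $\gamma_3(R)=0$ and $[\gamma_2(R),D]=0$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $c\ge1$ be the class of $R$ and $m=\lfloor c/2\rfloor+1$. Then $m\le c$ and $2m>c$, so $\gamma_m(R)\ne0$ and $[\gamma_m(R),\gamma_m(R)]\subseteq\gamma_{2m}(R)=0$. If $[\gamma_m(R),D]\ne0$, then $(\alpha)$ holds with $B=\gamma_m(R)$. Otherwise $\gamma_{m+1}(R)=0$, because $R\subseteq D$. So $c\le m\le c/2+1$, that is, $c\le2$. If $c=1$, then $m=1$ and $0=[\gamma_m(R),D]=[R,D]=R$, a contradiction. So $c=m=2$, which is $(\beta)$.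
\end{proof}

\begin{proposition}\label{prop:comm}
Let $D$ be an ideal of $G$ with $D\not\subseteq N$. There are a nonsingular $n\in N$, an element $k\in D$, an abelian ideal $B\subseteq N$ of $G$, and a linear map $\lambda:G\to G$, equal to $\operatorname{ad}n$ or to $\operatorname{ad}n\circ\operatorname{ad}k$, such that
\[
[n,k]\in N\ \text{is nonsingular},\qquad \lambda(D)\subseteq B,\qquad \lambda(D)\not\subseteq B_{\mathrm s}.
\]
\end{proposition}

\begin{proof}
We use repeatedly that a vector space is not the union of two proper subspaces, over any field. Let $R$ be as in Lemma~\ref{lem:R}, and consider the two cases of Lemma~\ref{lem:alt}.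

\emph{Case $(\alpha)$.} Here $[B,D]$ is a nonzero ideal of $G$ contained in $B$, so $[B,D]\not\subseteq B_{\mathrm s}$ by Lemma~\ref{lem:sing}(ii). Hence $\{n\in B:[n,D]\subseteq B_{\mathrm s}\}$ is a proper subspace of $B$. So is $B_{\mathrm s}$. Choose $n\in B$ outside both, and then $k\in D$ with $[n,k]\notin B_{\mathrm s}$. As $[n,k]\in B$, both $n$ and $[n,k]$ are nonsingular. Put $\lambda=\operatorname{ad}n$. It maps $D$ into $B$ since $n\in B$, and $\lambda(k)=[n,k]\notin B_{\mathrm s}$.

\emph{Case $(\beta)$.} Put $B=\gamma_2(R)\neq0$, an ideal of $G$ centralized by $D$; it is abelian since $B\subseteq R\subseteq D$. As $B=[R,R]\not\subseteq B_{\mathrm s}$, there is $r\in R$ with $[r,R]\not\subseteq B_{\mathrm s}$. Then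
\[
\{s\in R:[r,s]\in B_{\mathrm s}\}\qquad\text{and}\qquad\{s\in R:[r,[s,d]]\in B_{\mathrm s}\text{ for all }d\in D\}
\]
are proper subspaces of $R$: the first by the choice of $r$, the second also because $R=[R,D]$ is spanned by the elements $[s,d]$ with $s\in R$, $d\in D$. Choose $k\in R$ outside both; then $k\in D$.

If $r$ is nonsingular, put $n=r$. If $r$ is singular, put $n=r+z$ with a nonsingular $z\in B$. Since $z$ centralizes $D\supseteq R$, it commutes with $r$, so $n$ is nonsingular by Lemma~\ref{lem:sing}(iv); and $[n,k]=[r,k]$, $[n,[k,d]]=[r,[k,d]]$ for $d\in D$. In both cases $n\in R$, and $[n,k]\in B\setminus B_{\mathrm s}$ is nonsingular. With $\lambda=\operatorname{ad}n\circ\operatorname{ad}k$ we have $\lambda(D)\subseteq[R,[R,D]]=[R,R]=B$, and $\lambda(D)\not\subseteq B_{\mathrm s}$ by the choice of $k$.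
\end{proof}

\section{The twisting lemma}\label{sec:twist}

We now obtain the analog of \eqref{eq:toy}. The bilinear map in the next lemma is not assumed to be equivariant. The idea is that if the annihilator of $y$ never produces anything that pairs nontrivially with $y$, then $X$ has an irreducible quotient on which $P$ acts through a commutative field, and there commutators act as $0$.

\begin{lemma}\label{lem:twist}
Let $F$ be good, $P$ a Lie algebra, $X$ and $Y$ two $P$-modules, and $\Omega:X\times Y\to E$ a nonzero bilinear map into a vector space. Suppose that some element of $[P,P]$ acts invertibly on $X$. Then there are $x\in X$, $y\in Y$ and $w\in\mathcal U(P)$ with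
\[
wy=0,\qquad\Omega(wx,y)\neq0 .
\]
\end{lemma}

\begin{proof}
Write $\mathcal U=\mathcal U(P)$. The subspace $Y^\perp=\{y\in Y:\Omega(X,y)=0\}$ is proper. Let $Y'$ be minimal among the submodules of $Y$ not contained in $Y^\perp$. Every proper submodule of $Y'$ lies in $Y^\perp$, hence so does their sum $Y'_1$. Thus $Y_1'\neq Y'$, and $Y'_1$ is the unique maximal submodule of $Y'$. Fix $y\in Y'\setminus Y^\perp$. The submodule $\mathcal Uy$ of $Y'$ contains $y\notin Y^\perp$, so $\mathcal Uy=Y'$ by minimality.

Let $I=\{w\in\mathcal U:wy=0\}$. We claim that the pair $(x,w)$ can be found for this $y$, with $w\in I$. Suppose on the contrary that $\Omega(wx,y)=0$ for all $w\in I$ and $x\in X$. As $I$ is a left ideal, the span $IX$ of all $wx$ is a submodule of $X$; and $\Omega(IX,y)=0\ne\Omega(X,y)$, so $IX\neq X$. Let $T$ be an irreducible quotient of $X/IX$. Then $IT=0$. Hence for each $0\ne t\in T$ the map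
\[
\varphi_t:Y'=\mathcal Uy\to T,\qquad wy\mapsto wt,
\]
is well defined. It is a homomorphism, and it is surjective because $T$ is irreducible. Its kernel is a maximal submodule of $Y'$, that is, $Y_1'$. So $\varphi_t$ induces an isomorphism $\bar\varphi_t:Y'/Y_1'\to T$ sending the class of $y$ to $t$. For nonzero $t,t'\in T$ the map $\bar\varphi_{t'}\bar\varphi_t^{-1}$ is an element of $\Delta=\operatorname{End}_P(T)$ that sends $t$ to $t'$.

By Schur's lemma $\Delta$ is a finite-dimensional division algebra over $F$, and we have just seen that $T$ is one-dimensional over $\Delta$. As $F$ is good, $\Delta$ is commutative. The elements of $P$ act $\Delta$-linearly on the one-dimensional $\Delta$-space $T$, that is, as elements of the field $\Delta$. So they commute on $T$, and $[P,P]$ acts on $T$ as $0$. But some element of $[P,P]$ is invertible on $X$, hence surjective on its quotient $T\neq0$, a contradiction.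
\end{proof}

\begin{remark}
Both hypotheses matter. If $X=Y=F$ with the same action of $P$ by scalars, then $wy=0$ with $y\ne0$ implies $wX=0$, and the conclusion fails. Now let $F=\mathbb R$ and let $X=Y$ be the quaternion algebra, with $P$ spanned by the left multiplications by $i,j,ij$. Then $[i,j]=2ij$ is invertible. But every $w$ acts as left multiplication by a quaternion, so $wy=0$ with $y\neq0$ again forces $wX=0$. This is why we passed to good fields in Lemma~\ref{lem:good}.
\end{remark}

\begin{corollary}\label{cor:twist}
Let $F$ be good, and let $G,V,N$ be as in Section~\textup{\ref{sec:nonsing}}. Let $X,Y$ be $G$-modules and $\psi:X\times Y\to G$ a bilinear map that is equivariant, i.e.\ $[g,\psi(x,y)]=\psi(gx,y)+\psi(x,gy)$. Let $D$ be the span of its values; it is an ideal of $G$. Assume that $D\not\subseteq N$ and that every nonsingular element of $N$ acts invertibly on $X$. Choose $n,k,B,\lambda$ for $D$ as in Proposition~\textup{\ref{prop:comm}}, and put $P=\langle n,k\rangle$. Then there are $x\in X$, $y\in Y$ and $w\in\mathcal U(P)$ with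
\[
wy=0,\qquad \lambda\psi(wx,y)\notin B_{\mathrm s}.
\]
\end{corollary}

\begin{proof}
Apply Lemma~\ref{lem:twist} to $\Omega:X\times Y\to B/B_{\mathrm s}$, $\Omega(x,y)=\lambda\psi(x,y)+B_{\mathrm s}$. It is nonzero because the values of $\psi$ span $D$ and $\lambda(D)\not\subseteq B_{\mathrm s}$; and $[n,k]\in[P,P]$ is nonsingular, hence invertible on $X$.
\end{proof}

\section{The maximal subalgebra and its action}\label{sec:flag}

From now until the end of Proposition~\ref{prop:B}, $F$ is good and $L$ is simple and minimal non-solvable. By Lemma~\ref{lem:nilp} we may and do fix a maximal subalgebra $M$ of $L$ that is \emph{not nilpotent}. It is nonzero, and it is solvable since $L$ is minimal non-solvable. Minimality enters only here and in the principle that a non-solvable subalgebra of $L$ equals $L$. Simplicity will be used to say that certain nonzero subspaces are not ideals unless they equal $L$.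

Choose a subspace $W\supsetneq M$ of $L$ such that $V=W/M$ is an irreducible $M$-submodule of $L/M$. Let
\[
K=\{m\in M:[m,W]\subseteq M\}
\]
be the kernel of $M$ on $V$, an ideal of $M$, and put $G=M/K$. Then $G$ is solvable and $V$ is a faithful irreducible $G$-module. Moreover $G\ne0$: if $K=M$, then $W\subseteq N_L(M)$, so $N_L(M)=L$ by maximality, and $M$ would be a nonzero proper ideal of $L$. So Section~\ref{sec:nonsing} applies to $G$ and $V$; let $N=N(G)$.

\section{Non-faithful action: $K\neq0$}\label{sec:caseA}

Throughout this section $K\ne0$. As for $\mathfrak{sl}_2$, we regenerate one vector in $V$ together with one from $K$, through a pairing with values in $G$. For this to be well defined, and for nonsingular elements to be invertible on the new module, we divide $K$ by what pairs trivially with $V$. Let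
\[
J=\{m\in K:[m,W]\subseteq K\},\qquad X=K/J .
\]

\begin{lemma}\label{lem:X}
\begin{enumerate}
\item[(i)] $J$ is an ideal of $M$, $[K,K]\subseteq J$, and $X$ is a nonzero $G$-module.
\item[(ii)] $\psi(m+J,l+M)=[m,l]+K$ defines an equivariant bilinear map $\psi:X\times V\to G$, and $\psi(x,V)=0$ implies $x=0$.
\item[(iii)] Every nonsingular $b\in N$ acts invertibly on $V\oplus X$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let $l\in W$. For $a\in M$ and $m\in J$ we have $[a,m]\in K$ and
\[
[[a,m],l]=[a,[m,l]]-[m,[a,l]]\in[M,K]+K\subseteq K,
\]
where $[a,l]\in W$ was used. For $m,m'\in K$ we have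
\[
[[m,m'],l]=[m,[m',l]]-[m',[m,l]]\in[K,M]\subseteq K .
\]
So $J$ is an ideal of $M$ containing $[K,K]$, and $K$ acts trivially on $X=K/J$. If $X=0$, then $[K,W]\subseteq K$, so $N_L(K)\supseteq W\supsetneq M$. Hence $N_L(K)=L$, and $K$ would be a nonzero proper ideal of $L$.

(ii) We have $[K,W]\subseteq M$; the class of $[m,l]$ modulo $K$ does not change when $m$ changes by $J$, as $[J,W]\subseteq K$, or when $l$ changes by $M$, as $[K,M]\subseteq K$. Equivariance is the Jacobi identity $[a,[m,l]]=[[a,m],l]+[m,[a,l]]$ for $a\in M$. If $\psi(m+J,V)=0$, then $[m,W]\subseteq K$, so $m\in J$.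

(iii) By Lemma~\ref{lem:sing}(i), $b$ is invertible on $V$ and $\operatorname{ad}b$ is nilpotent on $G$. Let $\tau=b\otimes1+1\otimes b$ on $X^0(b)\otimes V$, a commuting sum of a nilpotent and an invertible map, hence invertible. The linear map $\hat\psi:X^0(b)\otimes V\to G$ induced by $\psi$ satisfies $\hat\psi\,\tau^r=(\operatorname{ad}b)^r\hat\psi=0$ for large $r$. As $\tau^r$ is surjective, $\psi(X^0(b),V)=0$, so $X^0(b)=0$ by (ii).
\end{proof}

\begin{lemma}[Regeneration]\label{lem:regen}
Let $Q\subseteq L$ be a subalgebra. Let $\tilde v\in Q\cap W$ have image $v\in V$ and let $\tilde x\in Q\cap K$ have image $x\in X$. Suppose that for some $g_1,\dots,g_r$ $(r\ge0)$ in the image of $Q\cap M$ in $G$ the element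
\[
b=[g_1,[\dots,[g_r,\psi(x,v)]\dots]]
\]
lies in $N$ and is nonsingular. Then $Q$ is not solvable.
\end{lemma}

\begin{proof}
We show by induction that each $Q^{(i)}$ contains some $\tilde v_i\in W$ with image $v$ in $V$ and some $\tilde x_i\in K$ with image $x$ in $X$. For $i=0$ take $\tilde v$ and $\tilde x$. Given $\tilde v_i,\tilde x_i$, the element $[\tilde x_i,\tilde v_i]\in Q^{(i+1)}$ lies in $M$ and has image $\psi(x,v)$ in $G$. Since $Q^{(i+1)}$ is an ideal of $Q$, bracketing with lifts of the $g_j$ in $Q\cap M$ gives an element $\tilde b\in Q^{(i+1)}\cap M$ with image $b$. By Lemma~\ref{lem:X}(iii) and (F4) there is $f\in tF[t]$ with $f(b)=1$ on $V\oplus X$. Put $\tilde v_{i+1}=f(\operatorname{ad}\tilde b)\tilde v_i$ and $\tilde x_{i+1}=f(\operatorname{ad}\tilde b)\tilde x_i$. They lie in $Q^{(i+1)}$, because $f$ has no constant term and $\tilde b\in Q^{(i+1)}$. As $M$ preserves $W$, $K$ and $J$, they lie in $W$ and $K$, with images $f(b)v=v$ and $f(b)x=x$.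

Since $b\neq0$, we have $v\neq0$. So $\tilde v_i\ne0$ and $Q^{(i)}\ne0$ for all $i$.
\end{proof}

Let $D$ be the span of the values of $\psi$, an ideal of $G$. Since $X\ne0$ and $\psi(x,V)\neq0$ for $x\ne0$, we have $D\ne0$.

\begin{proposition}\label{prop:A1}
If $K\ne0$ and $D\subseteq N$, then $L$ is two-generated.
\end{proposition}

\begin{proof}
It is enough to find $x\in X$ and $v\in V$ with $\psi(x,v)$ nonsingular. Indeed, for lifts $\tilde x\in K$ and $\tilde v\in W$, the algebra $\langle\tilde x,\tilde v\rangle$ is then not solvable by Lemma~\ref{lem:regen} with $r=0$, so it equals $L$.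

Let $c$ be the class of the nilpotent ideal $D\ne0$. The ideal $\gamma_c(D)\neq0$ of $G$ is central in $D$, in particular abelian, and contained in $N$. So its singular elements form a proper subspace by Lemma~\ref{lem:sing}(iii), and every spanning set of $\gamma_c(D)$ contains a nonsingular element.

If $c=1$, then $\gamma_c(D)=D$ is spanned by the elements $\psi(x,v)$, and one of them is nonsingular.

If $c\ge2$, then $\gamma_c(D)$ is spanned by the elements $[d,\psi(x,v)]$ with $d\in\gamma_{c-1}(D)$. So some
\[
z=[d,\psi(x,v)]=\psi(dx,v)+\psi(x,dv)
\]
is nonsingular. As $z$ is central in $D$, the elements $\psi(dx,v)$ and $\psi(x,dv)=z-\psi(dx,v)$ of $D\subseteq N$ commute. If both were singular, $z$ would act on $V$ as a sum of commuting nilpotent maps, hence nilpotently, a contradiction. So one of them is nonsingular.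
\end{proof}

In characteristic $0$ the proof of Theorem~\ref{thm:main} ends here: by Remark~\ref{rem:char0}, $G=N$ is abelian, so $D\subseteq N$; and $K=0$ would make $M\cong G$ abelian, which was excluded. So what follows is needed only in positive characteristic.

When $D\not\subseteq N$, we use an element $b=\lambda\psi(x,v)$ instead of $\psi(x,v)$. Since $\lambda$ involves $n$ and $k$, the algebra $Q$ must contain lifts of $n$, $k$, $v$ and $x$, but may have only two generators. As in Section~\ref{sub:clock}, $k$ and $v$ are separated by $\operatorname{ad}n$, and the vector in $K$ has to be produced by some $w\in\mathcal U(P)$ with $wv=0$: if $w$ kills $v$ in $V=W/M$, a lift of $w$ moves a suitable lift of $v$ into $M$, in fact into $K$. We do not control where in $K$ it arrives; instead we have the freedom to add an element of $K$ to the generator.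

\begin{proposition}\label{prop:A2}
If $K\neq0$ and $D\not\subseteq N$, then $L$ is two-generated.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:X}, Corollary~\ref{cor:twist} applies to $\psi$ with $Y=V$. It gives $n,k,B,\lambda$, $P=\langle n,k\rangle$, and $x_0\in X$, $v\in V$, $w\in\mathcal U(P)$ with
\[
wv=0,\qquad\lambda\psi(wx_0,v)\notin B_{\mathrm s}.
\]

\emph{Lifts.} Let $\tilde n\in M$ be a lift of $n$ and write $L^i=L^i(\tilde n)$. The subspaces $W,M,K,J$ are stable under $\operatorname{ad}\tilde n$. By Lemmas~\ref{lem:sing}(i) and~\ref{lem:X}(iii), $n$ is invertible on $V$ and $X$, and $\operatorname{ad}n$ is nilpotent on $G$. So (F1) and (F2) show the following.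
\begin{itemize}
\item $W\cap L^1$ maps onto $V$ and $K\cap L^1$ maps onto $X$. Let $\tilde v\in W\cap L^1$ and $\tilde x_0\in K\cap L^1$ be lifts of $v$ and $x_0$.
\item $M\cap L^0$ maps onto $G$. Let $\tilde k\in M\cap L^0$ be a lift of $k$.
\item $M\cap L^1$ maps onto $G^1(\operatorname{ad}n)=0$, that is, $M\cap L^1\subseteq K$.
\end{itemize}

\emph{The subalgebra $Q$.} For $\tilde x_1\in\{0,\tilde x_0\}$, with image $x_1\in\{0,x_0\}$ in $X$, put
\[
u_1=\tilde v+\tilde x_1\in W\cap L^1,\qquad Q=\langle\tilde n,\ \tilde k+u_1\rangle .
\]
The Fitting projections of $\operatorname{ad}\tilde n$ are polynomials in $\operatorname{ad}\tilde n$, so they preserve $Q$. Hence $\tilde k\in Q$ and $u_1\in Q$. As $\tilde x_1\in K\subseteq M$, the image of $u_1$ in $V$ is $v$. Let $\tilde P=\langle\tilde n,\tilde k\rangle$. It lies in $Q\cap M\cap L^0$ and maps onto $P$. It preserves $L^1$ by (F3), and it preserves $W,M,K,J$ since $\tilde P\subseteq M$. Let $\tilde w\in\mathcal U(\tilde P)$ be a preimage of $w$ under the surjection $\mathcal U(\tilde P)\to\mathcal U(P)$, the same for both choices of $\tilde x_1$. Since $M$ acts on $V$ and on $X$ through $G$, $\tilde w$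 acts on them as $w$ does.

\emph{The vector in $K$.} The element $\tilde w\tilde v\in W\cap L^1$ has image $wv=0$ in $V$, so $\tilde w\tilde v\in M\cap L^1\subseteq K$. Let $c\in X$ be its image; it does not depend on $\tilde x_1$. The element $\tilde w\tilde x_1\in K$ has image $wx_1$ in $X$. Therefore $\tilde wu_1\in Q\cap K$ has image $x_2=c+wx_1$ in $X$, and
\[
\lambda\psi(x_2,v)=\lambda\psi(c,v)+\lambda\psi(wx_1,v).
\]
The values for the two choices $x_1=0$ and $x_1=x_0$ differ by $\lambda\psi(wx_0,v)\notin B_{\mathrm s}$. As $B_{\mathrm s}$ is a subspace, for at least one choice the element $b=\lambda\psi(x_2,v)\in B\subseteq N$ is not in $B_{\mathrm s}$, that is, is nonsingular. Fix that choice. Since $b$ is $[n,\psi(x_2,v)]$ or $[n,[k,\psi(x_2,v)]]$ and $n,k$ are the images of $\tilde n,\tilde k\in Q\cap M$, Lemma~\ref{lem:regen}, applied to $u_1\in Q\cap W$ and $\tilde wu_1\in Q\cap K$, shows that $Q$ is not solvable. So $L=Q$.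
\end{proof}

\section{Faithful action: $K=0$}\label{sec:caseB}

Now $G=M$ acts faithfully on $V=W/M$. There is no kernel to take a second vector from. In exchange $M$ has a canonical complement, as in Section~\ref{sub:clock}, and we can follow the computation made there.

\begin{lemma}\label{lem:U}
Let $K=0$. There is a subspace $U\ne0$ of $L$ with $L=M\oplus U$ and $[M,U]\subseteq U$ such that $L^0(n)=M$ and $L^1(n)=U$ for every nonsingular $n\in N$. In particular every nonsingular $n\in N$ is invertible on $U$.
\end{lemma}

\begin{proof}
If $n\in N$ is nonsingular, $\operatorname{ad}n$ is nilpotent on $M$ and invertible on $W/M\neq0$ by Lemma~\ref{lem:sing}(i). So $L^0(n)$ is a subalgebra with $M\subseteq L^0(n)\neq L$, and $L^0(n)=M$ by maximality. By (F2), $n$ is invertible on $L/M$.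

The ideal $N$ is nonzero, since it contains the last nonzero derived term of $M$. So there is a nonsingular $n_*\in N$ by Lemma~\ref{lem:sing}(ii). Put $U=L^1(n_*)$. Then $L=M\oplus U$ with $U\ne0$, and $[M,U]\subseteq U$ by (F3). Thus $U\cong L/M$ as $M$-modules, and every nonsingular $n\in N$ is invertible on $U$. It follows that $U\subseteq L^1(n)$, and equality holds because both are complements of $M=L^0(n)$.
\end{proof}

\begin{proposition}\label{prop:B}
If $K=0$, then $L$ is two-generated.
\end{proposition}

\begin{proof}
For $u,u'\in U$ let $\beta(u,u')$ be the $M$-component of $[u,u']$ in $L=M\oplus U$. The map $\beta:U\times U\to M$ is bilinear, and it is equivariant because the projection of $L$ onto $M$ along $U$ is a homomorphism of $M$-modules. Let $D$ be the span of its values, an ideal of $M$. Then $U+D$ is an ideal of $L$, since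
\[
[M,U]\subseteq U,\quad[M,D]\subseteq D,\quad[U,U]\subseteq U+D,\quad[U,D]\subseteq U .
\]
It is nonzero, so $U+D=L$ and $D=M$. As $M$ is not nilpotent, $D\not\subseteq N$; this is where the choice of $M$ is used.

By Lemma~\ref{lem:U}, Corollary~\ref{cor:twist} applies to $\psi=\beta$ with $X=Y=U$. It gives $n,k,B,\lambda$, $P=\langle n,k\rangle$, and $x,y\in U$, $w\in\mathcal U(P)$ with $wy=0$ and $\lambda\beta(wx,y)\notin B_{\mathrm s}$. Since $w(x+y)=wx$,
\[
\lambda\beta\bigl(w(x+y),x+y\bigr)-\lambda\beta(wx,x)=\lambda\beta(wx,y)\notin B_{\mathrm s}.
\]
So for $u=x$ or $u=x+y$ the element $b=\lambda\beta(wu,u)\in B\subseteq N$ is nonsingular. In particular $u\ne0$.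

Let $Q=\langle n,k+u\rangle$. As $k\in M=L^0(n)$ and $u\in U=L^1(n)$, the Fitting projections of $\operatorname{ad}n$ give $k,u\in Q$. Hence $P\subseteq Q$ and $wu\in Q\cap U$. We show by induction that $u,wu\in Q^{(i)}$ for all $i$. If this holds for $i$, then $[wu,u]\in Q^{(i+1)}$. This ideal of $Q$ is stable under $\operatorname{ad}n$ and $\operatorname{ad}k$. So it contains the $L^0(n)$-component $\beta(wu,u)$ of $[wu,u]$, and then $b=\lambda\beta(wu,u)$. Since $b$ is invertible on $U$, (F4) gives $f\in tF[t]$ with $f(b)=1$ on $U$. Therefore $u=f(\operatorname{ad}b)u$ and $wu=f(\operatorname{ad}b)wu$ lie in $Q^{(i+1)}$. As $u\neq0$, $Q$ is not solvable, and $L=Q$.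
\end{proof}

\begin{proof}[Proof of Theorem~\textup{\ref{thm:main}}]
By Lemma~\ref{lem:good} we may assume that $F$ is good. If all maximal subalgebras of $L$ are nilpotent, use Lemma~\ref{lem:nilp}. Otherwise choose $M$ as in Section~\ref{sec:flag}. Propositions~\ref{prop:A1} and~\ref{prop:A2} settle the case $K\ne0$, and Proposition~\ref{prop:B} the case $K=0$.
\end{proof}

\section{Consequences}\label{sec:cons}

\begin{proof}[Proof of Theorem~\textup{\ref{thm:cons}}]
(a) By Lemma~\ref{lem:rad}, $L/\operatorname{Rad}L$ is simple and minimal non-solvable. It is two-generated by Theorem~\ref{thm:main}, and so is $L$ by Lemma~\ref{lem:rad}.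

(b) If $L$ is not solvable, a non-solvable subalgebra of least dimension is minimal non-solvable, hence two-generated by (a). The converse holds because subalgebras of solvable algebras are solvable.

(c) With $n=\dim L$, Lemma~\ref{lem:words} shows that the complement of the set in question is the common zero set of the polynomial maps on the left of \eqref{eq:words}. So the set is open. It is nonempty by (b), hence dense, because $F$ is infinite. If $L$ is minimal non-solvable, $\langle x,y\rangle$ is non-solvable if and only if it equals $L$.

(d) One element generates a subalgebra of dimension at most $1$, which is solvable. For the second claim let $\operatorname{char}F=2$, and let $L=Fe_1+Fe_2+Fe_3$ be the cross product algebra, with alternating bracket given by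
\[
[e_1,e_2]=e_3,\qquad[e_2,e_3]=e_1,\qquad[e_3,e_1]=e_2 .
\]
It is a Lie algebra: the Jacobi sum is an alternating trilinear expression, so it need only be checked on $e_1,e_2,e_3$, where each of its terms has the form $[e_i,e_i]=0$ up to sign. It satisfies $L=[L,L]$, so it is not solvable. If $I$ were a proper nonzero ideal, then $I$ and $L/I$ would have dimension at most $2$ and be solvable, so $L$ would be solvable, a contradiction. So $L$ is simple, and it is minimal non-solvable because its proper subalgebras, having dimension at most $2$, are solvable. Let $h=e_1+e_2+e_3$. As signs do not matter in characteristic $2$,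
\[
[h,e_1]=e_2+e_3=h+e_1,\quad[h,e_2]=e_1+e_3=h+e_2,\quad[h,e_3]=e_1+e_2=h+e_3 .
\]
Hence for $y=\sum a_ie_i$ we have $[h,y]=\bigl(\sum a_i\bigr)h+y$. So $\langle h,y\rangle=Fh+Fy\neq L$ for every $y\in L$, and $h$ lies in no generating pair.
\end{proof}

\begin{thebibliography}{9}
\bibitem{BTV} Kevin Bowman, David A. Towers and Vicente R. Varea, \emph{Two Generator Subalgebras of Lie Algebras}, arXiv:0704.2723 (2007).
\end{thebibliography}

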